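# String systems whose strings join only loads and boundary points

## 1. String systems, equilibrium, and cost

Throughout, $\Omega\subset\mathbb R^d$ is a nonempty bounded convex open set, $d\ge 1$, and $\rho=\operatorname{diam}\Omega$. The question below concerns the plane, $d=2$. The proof works in every dimension, and dimension one is a good place for examples. A signed Radon measure $f\in\mathcal M(\overline\Omega;\mathbb R)$ is fixed and called the (out-of-plane) *load*.

For functions $u,w$ and a pair of points $(x,y)$ we write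
$$\Delta u=u(x)-u(y),\qquad \Delta w=w(x)-w(y),\qquad \Delta x=x-y .$$
The support $\mathrm{sp}\,\lambda$ of a measure is the complement of the largest open set that it does not charge. For a pair, $\mathrm{sp}(\Pi,\pi)=\mathrm{sp}\,\Pi\cup\mathrm{sp}\,\pi$. We write $\pi\ll\Pi$ when $\Pi$-null sets are $\pi$-null, and then $d\pi/d\Pi$ is the Radon–Nikodym density.

**Definition 1 (string system).** A *generalized string system* is a pair $(\Pi,\pi)$ with $\Pi\in\mathcal M_+(\overline\Omega\times\overline\Omega)$ a positive Radon measure and $\pi\in\mathcal M(\overline\Omega\times\overline\Omega;\mathbb R)$ a signed one. We read $\Pi$ as axial tensile forces of strings joining $x$ and $y$, and $\pi$ as transverse forces. A *string* of the system is an unordered pair $\{x,y\}$, $x\ne y$, with $(x,y)$ or $(y,x)$ in $\mathrm{sp}(\Pi,\pi)$.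

*Example 1.* Let $\Omega=(-1,1)$ and $|a|<1$. The pair
$$\Pi=\mu_+\delta_{(a,1)}+\mu_-\delta_{(a,-1)},\qquad \pi=q_+\delta_{(a,1)}+q_-\delta_{(a,-1)},\qquad \mu_\pm>0,$$
has two strings, $\{a,1\}$ and $\{a,-1\}$.

**Definition 2 (equilibrium).** The system $(\Pi,\pi)$ is *admissible* if
$$\int\langle\varphi(x)-\varphi(y),x-y\rangle\,\Pi(dxdy)=0\qquad\forall\,\varphi\in C_c^\infty(\Omega;\mathbb R^d),\tag{1}$$
$$\int(\psi(x)-\psi(y))\,\pi(dxdy)=\int_{\overline\Omega}\psi\,df\qquad\forall\,\psi\in C_c^\infty(\Omega).\tag{2}$$

The test functions vanish on $\partial\Omega$, so boundary points act as fixed supports, and the part of $f$ carried by $\partial\Omega$ plays no role.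

*Example 2.* In Example 1 let $f=F\delta_a$, $F\neq 0$. Condition (1) reads $\varphi(a)\,[\mu_+(a-1)+\mu_-(a+1)]=0$ for all $\varphi$, that is, $\mu_\pm=\frac M2(1\pm a)$ with $M=\mu_++\mu_->0$. Condition (2) reads $q_++q_-=F$.

**Definition 3 (cost and problem $(\mathscr P^*)$).** The cost of $(\Pi,\pi)$ is
$$\operatorname{cost}(\Pi,\pi)=\int|x-y|^2\,\Pi(dxdy)+\frac12\int\Big(\frac{d\pi}{d\Pi}\Big)^2d\Pi ,\tag{3}$$
where the second term is $+\infty$ unless $\pi\ll\Pi$. Problem $(\mathscr P^*)$ is to minimize the cost over admissible systems. Its infimum is $Z$, and a *solution* is an admissible system attaining $Z$. If the cost is finite then $\pi\ll\Pi$, and so $\mathrm{sp}(\Pi,\pi)=\mathrm{sp}\,\Pi$.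

*Example 3.* In Example 2 the first term is $\frac M2[(1+a)(1-a)^2+(1-a)(1+a)^2]=M(1-a^2)$. The second is $\frac12(q_+^2/\mu_++q_-^2/\mu_-)\ge F^2/(2M)$ by Cauchy–Schwarz, with equality for $q_\pm=F\mu_\pm/M$. Minimizing $M(1-a^2)+F^2/(2M)$ over $M>0$ gives $M=|F|/\sqrt{2(1-a^2)}$ and the cost $|F|\sqrt{2(1-a^2)}$.

*Example 4 (subdividing a string).* Let an admissible system have an atom at $(x,y)$, $x\ne y$, with $\Pi$-mass $\mu>0$ and $\pi$-mass $q$. Let $z=x+\theta(y-x)$, $0<\theta<1$. Replace the atom by atoms at $(x,z)$ and $(z,y)$ with $\Pi$-masses $\mu/\theta$, $\mu/(1-\theta)$ and $\pi$-masses $q,q$, and assume that neither place carries an atom yet. Since $\frac\mu\theta(x-z)=\frac\mu{1-\theta}(z-y)=\mu(x-y)$, the terms with $\varphi(z)$ cancel in (1) and the terms with $\psi(z)$ cancel in (2), so the system stays admissible. The cost is unchanged if the rest of $\Pi$ and $\pi$ gives no mass to the two new places: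
$$\tfrac\mu\theta\theta^2|x-y|^2+\tfrac{\mu}{1-\theta}(1-\theta)^2|x-y|^2=\mu|x-y|^2,\qquad \frac{q^2\theta}{2\mu}+\frac{q^2(1-\theta)}{2\mu}=\frac{q^2}{2\mu}.$$

## 2. The two-point inequality and the finite program (D)

**Definition 4 (two-point inequality).** Functions $u$ ($\mathbb R^d$-valued) and $w$ (real-valued) on a set satisfy the two-point inequality there if for all $x,y$ in the set
$$\langle\Delta u,\Delta x\rangle+\tfrac12(\Delta w)^2\le|\Delta x|^2 .\tag{4}$$
Let $Z_0$ be the supremum of $\int w\,df$ over $u\in C_c^\infty(\Omega;\mathbb R^d)$, $w\in C_c^\infty(\Omega)$ that, extended by zero outside $\Omega$, satisfy (4) for all $x,y\in\mathbb R^d$.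

*Example 5.* If $u=0$, (4) says that $w$ is $\sqrt2$-Lipschitz. If $w=0$, (4) says $\langle\Delta x-\Delta u,\Delta x\rangle\ge0$, that is, $x\mapsto x-u(x)$ is monotone.

**Proposition 1 (weak duality).** $Z_0\le Z$.

*Proof.* Let $(u,w)$ be as in the definition of $Z_0$, let $(\Pi,\pi)$ be admissible with finite cost, and let $\sigma=d\pi/d\Pi\in L^2(\Pi)$. By (2), then $\Delta w\,\sigma\le\frac12\sigma^2+\frac12(\Delta w)^2$, then (4), then (1),
$$\int w\,df=\int\Delta w\,\sigma\,d\Pi\le\int\big(\tfrac12\sigma^2+\tfrac12(\Delta w)^2\big)d\Pi\le\int\big(\tfrac12\sigma^2+|\Delta x|^2-\langle\Delta u,\Delta x\rangle\big)d\Pi=\operatorname{cost}(\Pi,\pi).\qquad\square$$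

**Definition 5 (the set $X$ and the program (D)).** Put $X=\partial\Omega\cup\mathrm{sp}\,f$. Let $f$ be finitely supported, $S=\Omega\cap\mathrm{sp}\,f=\{x_1,\dots,x_n\}$ and $f_i=f(\{x_i\})\neq0$. Points of $\mathrm{sp}\,f$ outside $S$ lie on $\partial\Omega$, so $X=S\cup\partial\Omega$. The unknown is $\xi=(u_i,w_i)_{i\le n}\in\mathbb R^N$ with $N=(d+1)n$. Put $\ell(\xi)=\sum_if_iw_i$ and, for $y\in\partial\Omega$ and $i<j$,
$$g_{(i,y)}(\xi)=\langle u_i,x_i-y\rangle+\tfrac12w_i^2-|x_i-y|^2,\qquad g_{(i,j)}(\xi)=\langle u_i-u_j,x_i-x_j\rangle+\tfrac12(w_i-w_j)^2-|x_i-x_j|^2 .$$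
Let $K$ be the disjoint union of $\{1,\dots,n\}\times\partial\Omega$ and $\{(i,j):i<j\}$, a compact space. The program is
$$\textbf{(D)}\qquad\max\{\ell(\xi):\ g_k(\xi)\le0\ \ \forall k\in K\}.$$
In other words, $\xi$ is feasible if and only if the values $u(x_i)=u_i$, $w(x_i)=w_i$ on $S$, with $u=w=0$ on $\partial\Omega$, satisfy (4) on $X$. If $n=0$, the program has the value $0$.

*Example 6.* For $\Omega=(-1,1)$ and $f=F\delta_a$ the constraints are $-(1-a)u+\frac12w^2\le(1-a)^2$ and $(1+a)u+\frac12w^2\le(1+a)^2$. Weighting them by $\frac{1+a}2$ and $\frac{1-a}2$ cancels $u$ and gives $\frac12w^2\le1-a^2$. The choice $u=2a$, $w=\operatorname{sign}(F)\sqrt{2(1-a^2)}$ makes both constraints equalities, so the value of (D) is $|F|\sqrt{2(1-a^2)}$. This is the cost in Example 3.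

## 3. The conjecture on supports, and four theorems

A competitor in $(\mathscr P^*)$ may have strings meeting at any points of $\overline\Omega$, even a continuum of them. If the load consists of finitely many point forces, are such extra nodes ever of use, and is the minimum attained? The following is posed for $d=2$ in Karol Bołbotowski, "Optimal design of plane elastic membranes using the convexified Föppl's model", arXiv:2308.00811 (2023).

**Conjecture.** For a bounded convex domain $\Omega\subset\mathbb R^2$ assume that $f\in\mathcal M(\overline\Omega;\mathbb R)$ is finitely supported. Then a solution of $(\mathscr P^*)$ exists. Moreover, there is at least one solution $(\hat\Pi,\hat\pi)$ with $\mathrm{sp}(\hat\Pi,\hat\pi)\subset(\partial\Omega\cup\mathrm{sp}\,f)\times(\partial\Omega\cup\mathrm{sp}\,f)$.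

The conjecture is true. We prove the following, in $\mathbb R^d$.

**Theorem A.** Let $f$ be finitely supported and $n=\#(\Omega\cap\mathrm{sp}\,f)$. Then $(\mathscr P^*)$ has a solution $(\hat\Pi,\hat\pi)$ with $\mathrm{sp}(\hat\Pi,\hat\pi)\subset X\times X$. Moreover it can be chosen finitely supported with at most $(d+1)n$ strings (at most $3n$ if $d=2$).

**Theorem B.** Under the same hypothesis, $Z=\max\sum_if_iw_i$ over the program (D). An admissible $(\Pi,\pi)$ supported in $X^2$ is a solution if and only if, for one (equivalently every) maximizer $(\hat u,\hat w)$ of (D), $\Pi$-a.e. pair satisfies (4) with equality and $\pi=(\Delta\hat w)\,\Pi$.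

**Theorem C.** For all $d\ge2$, $n\ge1$ there are $\Omega$ and $f$ with $\#\,\mathrm{sp}\,f=n$ such that every solution supported in $X^2$ has exactly $(d+1)n$ strings. Also, "at least one solution" in the conjecture cannot be replaced by "every solution" whenever $f\llcorner\Omega\ne0$ is finitely supported.

**Theorem D.** For every $f\in\mathcal M(\overline\Omega;\mathbb R)$, restricting $(\mathscr P^*)$ to systems supported in $X\times X$ does not change the infimum, and this infimum equals $Z_0$.

Two facts are quoted with the problem: $Z_0=Z$ for every bounded convex $\Omega$, and for general loads the infimum in $(\mathscr P^*)$ need not be attained. The proofs below use neither of them, only Proposition 1. The second fact shows that attainment in Theorem A cannot be extended to general $f$.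

## 4. One load on a segment, one load at the center of a ball

**A load on a segment.** Let $\Omega=(-1,1)$ and $f=F\delta_a$. Example 3 gives $Z\le|F|\sqrt{2(1-a^2)}$. For the lower bound we want functions on all of $\mathbb R$ that satisfy (4) and take the optimal values of Example 6 at $a$. Let $u,w$ be zero outside $(-1,1)$ and affine on $[-1,a]$ and on $[a,1]$, with $u(a)=2a$, $w(a)=\operatorname{sign}(F)\sqrt{2(1-a^2)}$. On the left piece
$$u'+\tfrac12w'^2=\frac{2a}{1+a}+\frac{1-a^2}{(1+a)^2}=\frac{2a+1-a}{1+a}=1,$$
on the right piece likewise $-\frac{2a}{1-a}+\frac{1+a}{1-a}=1$, and outside $[-1,1]$ the sum is $0$. Hence $u'+\frac12w'^2\le1$ off three points, and for $x<y$ Cauchy–Schwarz gives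
$$\tfrac12(w(y)-w(x))^2\le(y-x)\int_x^y\tfrac12w'^2\le(y-x)\int_x^y(1-u')=(y-x)^2-(u(y)-u(x))(y-x),$$
which is (4). These functions are not smooth, but Lemma 2 below shows that $\int w\,df\le Z_0$ still holds. So $Z_0=Z=|F|\sqrt{2(1-a^2)}$, and Example 3 is a solution with $2=(d+1)n$ strings.

The same computation extends any finite data on a segment: interpolate affinely between neighbors. In dimension one the passage from finitely many points to all points is easy.

**A load at the center of a ball.** Let $\Omega$ be the open unit ball and $f=\delta_0$. Let $\lambda$ be any probability measure on the unit sphere with barycenter $0$. The system $\Pi=\frac1{\sqrt2}\,\delta_0\otimes\lambda$, $\pi=\delta_0\otimes\lambda$ is admissible. Its density is $\sqrt2$ and its cost is $\frac1{\sqrt2}+\frac12\cdot2\cdot\frac1{\sqrt2}=\sqrt2$. On the other side, $u=0$ and $w(x)=\sqrt2\max(1-|x|,0)$ satisfy (4) by Example 5, and $\int w\,df=\sqrt2$. Again with Lemma 2, $Z_0=Z=\sqrt2$. So solutions supported in $X^2$ need not be unique: two opposite strings are enough, and the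 uniform $\lambda$ on the sphere also works.

## 5. Short strings, eliminated nodes, and a failing interpolation

**Compactness of minimizing sequences.** The first approach is the direct method: take a minimizing sequence $(\Pi_k,\pi_k)$ and pass to a weak limit. This needs a bound on the mass of $\Pi_k$, but the cost controls only $\int|x-y|^2\,d\Pi_k$. Split one string of mass $\mu$ from $x$ to $y$ into $m$ equal pieces as in Example 4. Each piece gets $\Pi$-mass $m\mu$ and $\pi$-mass $q$. The cost is $m\cdot m\mu\,|x-y|^2/m^2+m\cdot q^2/(2m\mu)=\mu|x-y|^2+q^2/(2\mu)$, as before. The total mass of $\Pi$ is $m^2\mu\to\infty$. So even a sequence of solutions can fail to have a weak limit, because mass escapes to the diagonal.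

For a finitely supported load, restricting to $X^2$ cures this. The parts of $(\Pi,\pi)$ on $\partial\Omega\times\partial\Omega$ and on the diagonal do not enter (1) and (2), and dropping them does not increase the cost. Every remaining pair has length at least some $c>0$, so the mass of $\Pi$ is at most $c^{-2}$ times the cost. The real question is therefore whether restricting to $X^2$ raises the infimum.

**Eliminating a node from a finite system.** Weights $\lambda_i\ge0$ with $\sum\lambda_i=1$ and vectors $A_i,B_i$ with $\bar B=\sum_i\lambda_iB_i$ satisfy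
$$\frac12\sum_{i,j}\lambda_i\lambda_j\langle A_i-A_j,B_i-B_j\rangle=\sum_i\lambda_i\langle A_i,B_i-\bar B\rangle .\tag{5}$$
To see this, expand the left side: it is $\sum_i\lambda_i\langle A_i,B_i\rangle-\langle\sum_i\lambda_iA_i,\bar B\rangle$.

Let a finite system of finite cost have a node $z\in\Omega\setminus\mathrm{sp}\,f$ with strings to $x_1,\dots,x_m$. Orient their atoms as $(x_i,z)$; moving an atom from $(z,x_i)$ to $(x_i,z)$ and changing the sign of its $\pi$-mass affects neither (1) nor (2). If both places carry an atom, add the masses; this does not increase the cost, by the inequality $(q+q')^2/(\mu+\mu')\le q^2/\mu+q'^2/\mu'$. Let the masses be $\mu_i>0$ and $q_i$. Testing near $z$ gives $\sum\mu_i(x_i-z)=0$ and $\sum q_i=0$. Put $M=\sum\mu_i$, $\lambda_i=\mu_i/M$, $t_i=q_i/\mu_i$, so that $z=\sum\lambda_ix_i$ and $\sum\lambda_it_i=0$. Replace the star by atoms at $(x_i,x_j)$, $i<j$, with $\Pi$-mass $M\lambda_i\lambda_j$ and $\pi$-mass $M\lambda_i\lambda_j(t_i-t_j)$. By (5), writing $\varphi_i=\varphi(x_i)$, $\psi_i=\psi(x_i)$,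
$$\sum_{i<j}M\lambda_i\lambda_j\langle\varphi_i-\varphi_j,x_i-x_j\rangle=\sum_i\mu_i\langle\varphi_i,x_i-z\rangle=\sum_i\mu_i\langle\varphi_i-\varphi(z),x_i-z\rangle,$$
$$\sum_{i<j}M\lambda_i\lambda_j(t_i-t_j)(\psi_i-\psi_j)=\sum_iq_i\psi_i=\sum_iq_i(\psi_i-\psi(z)),$$
so equilibrium is preserved. With $A_i=B_i=x_i$ and $A_i=B_i=t_i$, (5) shows that the cost of the new atoms is $\sum\mu_i|x_i-z|^2+\frac12\sum\mu_it_i^2$, exactly the cost of the star. If a pair already carried an atom, add the masses; by the inequality just used, this does not increase the cost.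

Thus a finitely supported system of finite cost can be moved into $X^2$ node by node at no extra cost. The argument stops here: a competitor in $(\mathscr P^*)$ is an arbitrary pair of measures, and $\Pi$ may have no atoms at all. Then there is no node to remove first, and nothing says that the removals come to an end.

**Affine interpolation of dual data.** By weak duality, it is enough to take a maximizer of (D), which lives on $X$, and extend it to all of $\mathbb R^d$ keeping (4). In dimension one we interpolated. In the plane, take the vertices $(0,0),(1,0),(0,1)$ with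
$$u(0,0)=(0,0),\qquad u(1,0)=(1,\tfrac12),\qquad u(0,1)=(\tfrac12,1),\qquad w=0.$$
Inequality (4) holds on the three pairs: $1\le1$, $1\le1$, and $\langle(\frac12,-\frac12),(1,-1)\rangle=1\le2$. It also holds against $u=w=0$ on the boundary of the ball of radius $10$ about $0$, since $|u|\le\frac{\sqrt5}2<9\le|x-y|$ there. But the affine interpolant on the triangle has $u(\frac14,\frac14)=(\frac38,\frac38)$. At the pair $(\frac14,\frac14),(0,0)$ the left side of (4) is $\frac3{16}$ and the right side is $\frac18$. So interpolation can destroy (4).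

What works is to carry the node elimination over to the dual side. We extend $(u,w)$ by one new point at a time. That this is always possible rests on the same identity (5), and on the dual side compactness and Zorn's lemma take care of infinitely many points.

## 6. Extending data from $A\cup\partial\Omega$ to $\mathbb R^d$

**Lemma 1 (extension).** Let $A\subset\Omega$, $(u,w):A\to\mathbb R^d\times\mathbb R$, extended by $0$ to $\mathbb R^d\setminus\Omega$, and suppose (4) holds on $A\cup\partial\Omega$. Then there are a Borel $\bar u:\mathbb R^d\to\mathbb R^d$ with $|\bar u|\le\rho$ and a continuous $\bar w:\mathbb R^d\to\mathbb R$, both zero outside $\Omega$, with $\bar w=w$ on $A$, satisfying (4) for all $x,y\in\mathbb R^d$.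

*Proof.*

**Step 1: from the boundary to the whole exterior.** This step shows that (4) holds on $D_0:=A\cup(\mathbb R^d\setminus\Omega)$. If $x,y\notin\Omega$, it reads $0\le|\Delta x|^2$. If $x,y\in A$, it is assumed. Let $x\in A$, $y\notin\Omega$. Choose $y'\in\partial\Omega\cap[x,y]$, so that $x-y=s(x-y')$ with $s\ge1$. By (4) at $(x,y')$,
$$\langle u(x),x-y\rangle+\tfrac12w(x)^2\le s\big(|x-y'|^2-\tfrac12w(x)^2\big)+\tfrac12w(x)^2\le s|x-y'|^2\le s^2|x-y'|^2=|x-y|^2 .$$

**Step 2: adding one point.** Let $D\supset D_0$, let $(u,w)$ on $D$ extend the given data and satisfy (4) on $D$, and let $z\in\Omega\setminus D$. We look for values $(p,q)$ at $z$, that is, for a point of $\bigcap_{x\in D}C_x$ with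
$$C_x=\{(p,q)\in\mathbb R^d\times\mathbb R:\ \langle p-u(x),z-x\rangle+\tfrac12(q-w(x))^2\le|z-x|^2\},$$
a closed convex set.

*A compactness device.* Take a simplex in $\Omega$ with $z$ in its interior and push each vertex along the ray from $z$ until it meets $\partial\Omega$. The new vertices form a finite $F_0\subset\partial\Omega$. The vectors from $z$ to them are positive multiples of the old ones, so they span $\mathbb R^d$ and have a vanishing combination with positive coefficients. Hence $z\in\operatorname{int}\operatorname{conv}F_0$. Choose $\eta>0$ with $\overline B(z,\eta)\subset\operatorname{conv}F_0$. For $p\ne0$ the point $z-\eta p/|p|$ lies in $\operatorname{conv}F_0$, so some $x\in F_0$ has $\langle p,z-x\rangle\ge\eta|p|$; for $p=0$ this is trivial.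

For finite $F$ with $F_0\subset F\subset D$ put
$$g(p,q)=\max_{x\in F}\big\{\langle p-u(x),z-x\rangle+\tfrac12(q-w(x))^2-|z-x|^2\big\}.$$
Since $u=w=0$ on $F_0$ and $|z-x|\le\rho$ there,
$$g(p,q)\ge\eta|p|+\tfrac12q^2-\rho^2.\tag{6}$$

*The minimum of $g$ is $\le0$.* By (6) the convex function $g$ attains its minimum at some $(p_0,q_0)$. Then $0$ is a convex combination of the gradients of the functions active there. Otherwise some direction has negative inner product with all these finitely many gradients, and a small move in that direction lowers all active functions while the inactive ones stay below the old maximum. The gradient of the function indexed by $x$ is $(z-x,\,q_0-w(x))$. So there are active $x_i\in F$ and $\lambda_i\ge0$, $\sum\lambda_i=1$, such that, with $u_i=u(x_i)$, $w_i=w(x_i)$,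
$$z=\sum_i\lambda_ix_i,\qquad q_0=\sum_i\lambda_iw_i .$$
All these functions have the value $g(p_0,q_0)$ at $(p_0,q_0)$. Averaging them, the term with $p_0$ drops out because $\sum\lambda_i(z-x_i)=0$. Then we apply (5) three times (to $u_i,x_i$; to $w_i,w_i$; to $x_i,x_i$):
$$g(p_0,q_0)=\sum_i\lambda_i\big[\langle u_i,x_i-z\rangle+\tfrac12(q_0-w_i)^2-|z-x_i|^2\big]$$
$$=\tfrac12\sum_{i,j}\lambda_i\lambda_j\big[\langle u_i-u_j,x_i-x_j\rangle+\tfrac12(w_i-w_j)^2-|x_i-x_j|^2\big]\le0,$$
since every bracket is $\le0$ by (4) on $D$. Hence $(p_0,q_0)\in\bigcap_{x\in F}C_x$.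

*From finite $F$ to $D$.* By (6) with $F=F_0$, the closed set $\bigcap_{x\in F_0}C_x$ is bounded, hence compact. Its intersections with finitely many further $C_x$ are nonempty. The finite intersection property gives $\bigcap_{x\in D}C_x\ne\emptyset$, and any point of it extends $(u,w)$ to $D\cup\{z\}$ with (4).

**Step 3: all points at once.** Order the extensions of the data on $D_0$ that satisfy (4) by inclusion of graphs. The union of a chain is again such an extension, because (4) involves only two points at a time. By Zorn's lemma there is a maximal extension, and by Step 2 its domain is $\mathbb R^d$. Call it $(u,w)$.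

**Step 4: bounds and continuity of $w$.** Let $x\in\Omega$, $|e|=1$, $y=x+\rho e$. Then $y\notin\Omega$: otherwise, $\Omega$ being open, it would contain a point at distance more than $\rho$ from $x$. So (4) gives $-\rho\langle u(x),e\rangle+\frac12w(x)^2\le\rho^2$, whence $-\langle u(x),e\rangle\le\rho$ for every unit $e$, and $|u(x)|\le\rho$. Outside $\Omega$, $u=0$. Now (4) gives $(\Delta w)^2\le2|\Delta x|^2+4\rho|\Delta x|$ on $\mathbb R^d$, so $w$ is continuous. Put $\bar w=w$.

**Step 5: a Borel version of $u$.** Zorn's lemma gives no measurability of $u$, and Section 7 will mollify it. Let $G\subset\mathbb R^d\times\{|p|\le\rho\}$ be the closure of the graph of $u$. Passing to limits in (4), with $w$ continuous,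
$$\langle p-p',x-y\rangle+\tfrac12(\Delta w)^2\le|\Delta x|^2\qquad\text{for all }(x,p),(y,p')\in G.$$
The fibres $G_x=\{p:(x,p)\in G\}$ are compact and contain $u(x)$. Let $\bar u(x)$ be the lexicographic minimum $(m_1(x),\dots,m_d(x))$ of $G_x$ for $x\in\Omega$, and $\bar u(x)=0=u(x)\in G_x$ for $x\notin\Omega$. Then $(x,\bar u(x))\in G$ for all $x$, so $(\bar u,\bar w)$ satisfies (4), and $|\bar u|\le\rho$.

To see that $\bar u$ is Borel, define $m_k$ on all of $\mathbb R^d$ by the lexicographic minimum of $G_x$. For $c\in\mathbb R$,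
$$\{m_k\le c\}=\{x:(x,m_1(x),\dots,m_{k-1}(x))\in K_c\},$$
where $K_c$ is the projection of $G\cap\{p_k\le c\}$ to the coordinates $(x,p_1,\dots,p_{k-1})$. It is closed, because $G$ is closed and the coordinates projected away are bounded. If $m_1,\dots,m_{k-1}$ are Borel, then so is $\{m_k\le c\}$. By induction all $m_k$ are Borel. $\square$

## 7. Smoothing the extension inside $\Omega$

**Lemma 2 (smoothing).** For $(\bar u,\bar w)$ as in the conclusion of Lemma 1 and any $f\in\mathcal M(\overline\Omega;\mathbb R)$, $\int\bar w\,df\le Z_0$.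

*Proof.* Translate so that $0\in\Omega$.

**Step 1: shrinking, to make room near $\partial\Omega$.** For $t\in(0,1)$ put $u_t(x)=t\bar u(x/t)$, $w_t(x)=t\bar w(x/t)$. Each term of (4) for $(u_t,w_t)$ at $(x,y)$ is $t^2$ times the corresponding term for $(\bar u,\bar w)$ at $(x/t,y/t)$, so (4) holds. Both functions vanish outside $t\Omega$, and $t\overline\Omega$ is a compact subset of $\Omega$ by convexity.

**Step 2: mollifying.** Let $\chi_\varepsilon$ be a standard mollifier of radius $\varepsilon<\operatorname{dist}(t\overline\Omega,\partial\Omega)$. For fixed $x,y$, write (4) at $(x-h,y-h)$, where the difference of the points is still $x-y$, and average over $h$ with weight $\chi_\varepsilon(h)$. The first term is linear in $u_t$. By Jensen, the square of the averaged $\Delta w_t$ is at most the average of the squares. So $(u_t*\chi_\varepsilon,w_t*\chi_\varepsilon)$ satisfies (4) on $\mathbb R^d$. It is smooth with compact support in $\Omega$. Hence $\int w_t*\chi_\varepsilon\,df\le Z_0$.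

**Step 3: limits.** The continuous compactly supported $\bar w$ is uniformly continuous. So $w_t*\chi_\varepsilon\to w_t$ uniformly as $\varepsilon\to0$, and $w_t\to\bar w$ uniformly on $\overline\Omega$ as $t\to1$. Hence $\int\bar w\,df\le Z_0$. $\square$

The tent on the segment and the cone on the ball in Section 4 have the properties used here. In the first case $|u|\le 2|a|\le2=\rho$, and in the second $u=0$.

## 8. Multipliers for (D) and the proof of Theorem A

Let $f$ be finitely supported, with the notation of Definition 5. If $n=0$, then $\int\psi\,df=0$ for all test functions, $(0,0)$ is admissible with cost $0$, and it is a solution with empty support. Let $n\ge1$.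

**Step 1: (D) has a maximizer.** The feasible set is closed and contains $0$. The set $F_0$ and the bound (6) of Section 6 were constructed for an arbitrary $z\in\Omega$. With $z=x_i$ and $F=F_0\subset\partial\Omega$, the constraints $g_{(i,y)}\le0$, $y\in F_0$, give $\eta_i|u_i|+\frac12w_i^2\le\rho^2$ for some $\eta_i>0$. So the feasible set is compact, and a maximizer $\hat\xi=(\hat u,\hat w)$ exists.

**Step 2: the active gradients lie strictly on one side of a hyperplane.** The distances in the definition of the $g_k$ are bounded below, so there is $m>0$ with $g_k(0)\le-m$ for all $k\in K$. Let $\hat K=\{k:g_k(\hat\xi)=0\}$, a compact set. It is nonempty. Otherwise $\max_Kg_k(\hat\xi)<0$, a neighborhood of $\hat\xi$ is feasible, and $\nabla\ell\ne0$ contradicts maximality. Let $\Gamma=\{\nabla g_k(\hat\xi):k\in\hat K\}$, also compact. The $g_k$ are convex, so for $\gamma=\nabla g_k(\hat\xi)\in\Gamma$,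
$$\langle\gamma,\hat\xi\rangle\ge g_k(\hat\xi)-g_k(0)\ge m.\tag{7}$$
Hence $\operatorname{cone}\Gamma=\{s\gamma:s\ge0,\gamma\in\operatorname{conv}\Gamma\}$ is closed: if $s_j\gamma_j\to v$, then $s_jm\le\langle s_j\gamma_j,\hat\xi\rangle$ is bounded, and we pass to convergent subsequences of $s_j$ and of $\gamma_j$ in the compact set $\operatorname{conv}\Gamma$.

**Step 3: $\nabla\ell\in\operatorname{cone}\Gamma$.** Suppose not. Separation from a closed convex cone gives $\zeta$ with $\langle\nabla\ell,\zeta\rangle>0\ge\langle\gamma,\zeta\rangle$ for all $\gamma\in\Gamma$. For small $\tau>0$ put $\zeta'=\zeta-\tau\hat\xi$. Then $\langle\nabla\ell,\zeta'\rangle>0$, and by (7) $\langle\gamma,\zeta'\rangle\le-\tau m=:-2\beta$ on $\Gamma$. By continuity in $k$ there is an open $U\supset\hat K$ in $K$ with $\langle\nabla g_k(\hat\xi),\zeta'\rangle\le-\beta$ for $k\in U$. The Hessians of the $g_k$ are uniformly bounded, so on $U$, for small $t>0$ and a constant $C$,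
$$g_k(\hat\xi+t\zeta')\le g_k(\hat\xi)-\beta t+Ct^2\le-\beta t+Ct^2\le0 .$$
On the compact set $K\setminus U$, if it is not empty, $\max g_k(\hat\xi)<0$, so $g_k(\hat\xi+t\zeta')<0$ for small $t$. Thus $\hat\xi+t\zeta'$ is feasible with larger $\ell$, a contradiction.

**Step 4: few multipliers.** By Carathéodory's theorem for cones, $\nabla\ell$ is a positive combination of linearly independent elements of $\Gamma$: there are distinct $k_1,\dots,k_M\in\hat K$, $1\le M\le N=(d+1)n$, and $\mu_r>0$ with $\nabla\ell=\sum_r\mu_r\nabla g_{k_r}(\hat\xi)$. Let $(a_r,b_r)$ be the pair of points of $k_r$, either $(x_i,y)$ with $y\in\partial\Omega$ or $(x_i,x_j)$. Take the inner product with an arbitrary $\xi=(u,w)$. With $u=w=0$ (and $\hat u=\hat w=0$) on $\partial\Omega$,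
$$\sum_if_iw_i=\sum_r\mu_r\Big[\langle u(a_r)-u(b_r),a_r-b_r\rangle+(\hat w(a_r)-\hat w(b_r))(w(a_r)-w(b_r))\Big].\tag{8}$$

**Step 5: the multipliers are a string system.** Put
$$\hat\Pi=\sum_r\mu_r\delta_{(a_r,b_r)},\qquad\hat\pi=\sum_r\mu_r(\hat w(a_r)-\hat w(b_r))\,\delta_{(a_r,b_r)} .$$
Then $\hat\Pi\ge0$, $\hat\pi\ll\hat\Pi$ with density $\Delta\hat w$, the supports lie in $X\times X$, and there are at most $(d+1)n$ strings. For test functions $\varphi,\psi$, insert in (8) first the values $u=\varphi$, $w=0$ on $X$, then $u=0$, $w=\psi$. The first gives (1). The second gives (2), since $\int\psi\,df=\sum_if_i\psi(x_i)$.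

**Step 6: its cost is $\ell(\hat\xi)$.** Each $k_r$ is active, so $|a_r-b_r|^2=\langle\Delta\hat u,\Delta x\rangle+\frac12(\Delta\hat w)^2$ at $(a_r,b_r)$. By (8) with $\xi=\hat\xi$,
$$\operatorname{cost}(\hat\Pi,\hat\pi)=\sum_r\mu_r\big[|a_r-b_r|^2+\tfrac12(\Delta\hat w)^2\big]=\sum_r\mu_r\big[\langle\Delta\hat u,\Delta x\rangle+(\Delta\hat w)^2\big]=\ell(\hat\xi).$$

**Step 7: no admissible system is cheaper.** Feasibility of $\hat\xi$ says that (4) holds on $S\cup\partial\Omega$. Apply Lemma 1 with $A=S$ and $(u,w)=\hat\xi$. It gives $\bar w$ with $\bar w(x_i)=\hat w_i$ and $\bar w=0$ on $\partial\Omega$, so $\int\bar w\,df=\ell(\hat\xi)$. With Lemma 2 and Proposition 1,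
$$\operatorname{cost}(\hat\Pi,\hat\pi)=\ell(\hat\xi)=\int\bar w\,df\le Z_0\le Z\le\operatorname{cost}(\hat\Pi,\hat\pi).$$
All are equalities. So $(\hat\Pi,\hat\pi)$ is a solution, and
$$Z=Z_0=\max\text{(D)}.\tag{9}$$
This proves Theorem A, and the conjecture with it. $\square$

## 9. Complementary slackness and the proof of Theorem B

Let $f$ be finitely supported. The first assertion is (9); for $n=0$ both sides are $0$.

**Step 1: a cost identity.** Let $(\Pi,\pi)$ be admissible, supported in $X^2$, of finite cost, with $\sigma=d\pi/d\Pi$, and let $\xi=(u,w)$ be any vector, extended by $0$ to $\partial\Omega$. There are $\varphi,\psi$ in $C_c^\infty(\Omega)$ with the same values as $u,w$ on $X=S\cup\partial\Omega$, because $S$ is finite. Since $\Pi,\pi$ live on $X^2$, (1) and (2) give $\int\langle\Delta u,\Delta x\rangle d\Pi=0$ and $\int\Delta w\,\sigma\,d\Pi=\ell(\xi)$. Expanding the last square below,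
$$\operatorname{cost}(\Pi,\pi)-\ell(\xi)=\int\big[|\Delta x|^2-\langle\Delta u,\Delta x\rangle-\tfrac12(\Delta w)^2\big]d\Pi+\tfrac12\int(\sigma-\Delta w)^2\,d\Pi .\tag{10}$$

**Step 2: reading off the solutions.** Let $\hat\xi=(\hat u,\hat w)$ be any maximizer of (D). For $\xi=\hat\xi$ both integrals in (10) are $\ge0$, and $\ell(\hat\xi)=Z$. So a system as in Step 1 is a solution if and only if both integrals vanish, that is, if and only if $\Pi$-a.e. pair gives equality in (4) and $\sigma=\Delta\hat w$ holds $\Pi$-a.e. A solution has finite cost, since $Z$ is finite. Conversely, if $\pi=(\Delta\hat w)\Pi$, then the bounded density makes the cost finite, so Step 1 applies. Since $\hat\xi$ was an arbitrary maximizer, the condition for one maximizer is equivalent to the condition for every other. $\square$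

## 10. Inscribed balls and the proof of Theorem C

**A computation that guides the construction.** Let a ball $B(c,r)\subset\Omega$ contain a load point $x_1$, put $V=r^2-|x_1-c|^2$, $u_1=2(x_1-c)$ and $w_1=\sqrt{2V}$. For $y\in\partial\Omega$,
$$|x_1-y|^2-\langle u_1,x_1-y\rangle-\tfrac12w_1^2=|(x_1-y)-(x_1-c)|^2-r^2=|y-c|^2-r^2\ge0 .\tag{11}$$
So the constraint at $y$ is active exactly where the ball touches $\partial\Omega$. For $n=1$, an open simplex with its inscribed ball and $x_1$ at the center has $d+1$ active constraints. For $n$ loads we need one convex set and $n$ balls, each touching the boundary at its own $d+1$ affinely independent points.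

**Step 1: the domain.** Let $d\ge2$, $n\ge1$. For small $\delta>0$ and $i=1,\dots,n$ let
$$c_i=ie_1,\qquad r_i=1-\delta i^2>0,\qquad s_i=2\delta i,\qquad B_i=B(c_i,r_i).$$
Let $\omega_1,\dots,\omega_d\in\mathbb R^{d-1}$ be the unit vertices of a regular simplex centered at $0$ (for $d=2$ these are $\pm1$). Their linear relations are exactly the multiples of $\sum_k\omega_k=0$. Define unit vectors in $\mathbb R\times\mathbb R^{d-1}$,
$$\nu_i^\pm=\big(s_i\pm\tfrac\delta2,\ b_i^\pm\omega_1\big),\qquad\nu_i^k=\big(s_i,\ b_i^0\omega_k\big)\quad(2\le k\le d),$$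
with $b_i^\pm,b_i^0>0$ normalizing. For each $i$ these are $d+1$ distinct vectors. For each such $\nu$, with first coordinate $\nu_1$, let $H_{i,\nu}=\{x:\langle x-c_i,\nu\rangle\le r_i\}$. Put $Q=\overline B(0,n+2)\cap\bigcap_{i,\nu}H_{i,\nu}$ and $\Omega=\operatorname{int}Q$.

**Step 2: $\overline B_i$ touches $\partial\Omega$ exactly at $Y_i:=\{c_i+r_i\nu\}$, $d+1$ points.** For $j\ne i$,
$$r_i-\max_{x\in\overline B_j}\langle x-c_i,\nu\rangle=r_i-r_j-(j-i)\nu_1=\delta(j-i)^2-(j-i)(\nu_1-s_i)\ge\delta(j-i)^2-\tfrac\delta2|j-i|>0,$$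
because $r_i-r_j=\delta(j-i)(j+i)$, $(j-i)s_i=2\delta i(j-i)$ and $|\nu_1-s_i|\le\frac\delta2$. So $\overline B_j$ lies strictly inside $H_{i,\nu}$ for $i\ne j$. It also lies in the open ball $B(0,n+2)$. And $\overline B_i\subset H_{i,\nu}$, with equality in the defining inequality only at $c_i+r_i\nu$. Hence $\overline B_i\subset Q$. The set $Q$ is compact and convex with nonempty interior, so $\Omega$ is a bounded convex domain with $\overline\Omega=Q$, and $B_i\subset\Omega$. A point of $Q$ lies on $\partial\Omega$ if and only if one of the finitely many defining inequalities is an equality there. So $\overline B_i\cap\partial\Omega=Y_i$.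

**Step 3: $Y_i$ is affinely independent.** It suffices to treat the vectors $\nu$. Let coefficients $\alpha_\pm,\alpha_k$ have sum $0$ and annihilate $\nu_i^\pm,\nu_i^k$. The first coordinate gives $\frac\delta2(\alpha_+-\alpha_-)=0$, so $\alpha_+=\alpha_-=:\alpha$. The other coordinates give a linear relation between the $\omega_k$, so $\alpha(b_i^++b_i^-)=b_i^0\alpha_k=:\kappa$ for all $k$. The zero sum becomes $\kappa\big(\frac2{b_i^++b_i^-}+\frac{d-1}{b_i^0}\big)=0$. So $\kappa=0$, and all coefficients vanish.

**Step 4: the loads.** Let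
$$x_i=c_i+r_i\Big[\frac1{2d}(\nu_i^++\nu_i^-)+\frac1d\sum_{k\ge2}\nu_i^k\Big].$$
The coefficients are positive with sum $1$, so $x_i$ is an interior point of the simplex $\operatorname{conv}Y_i\subset\overline B_i\subset Q$. Hence $x_i\in\Omega$ and $|x_i-c_i|<r_i$. Since $\sum_{k\ge2}\omega_k=-\omega_1$, the bracket has first coordinate $s_i$ and remaining part $\frac1d\big(\frac{b_i^++b_i^-}2-b_i^0\big)\omega_1$. As $\delta\to0$ we have $s_i\to0$ and all $b\to1$, so $|x_i-c_i|\to0$. Put $f=\sum_i\delta_{x_i}$, $V_i=r_i^2-|x_i-c_i|^2>0$, and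
$$u_i=2(x_i-c_i),\qquad w_i=\sqrt{2V_i},\qquad \xi=(u_i,w_i)_{i\le n}.$$

**Step 5: $\xi$ is feasible in (D).** At a pair $(x_i,y)$, $y\in\partial\Omega$, (11) applies. The slack is $|y-c_i|^2-r_i^2\ge0$ since $B_i\subset\Omega$, and it is zero if and only if $y\in Y_i$. For $i\ne j$ the slack is
$$|x_i-x_j|^2-\langle u_i-u_j,x_i-x_j\rangle-\tfrac12(w_i-w_j)^2=\langle2(c_i-c_j)-(x_i-x_j),x_i-x_j\rangle-\big(\sqrt{V_i}-\sqrt{V_j}\big)^2 .$$
As $\delta\to0$, $x_i\to c_i$ and $V_i\to1$, so this tends to $|i-j|^2\ge1$. Fix $\delta$ so small that all these slacks are positive and the $x_i$ are distinct. Then $\#\,\mathrm{sp}\,f=n$.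

**Step 6: $\xi$ is a maximizer.** Let $\lambda_{iy}>0$, $y\in Y_i$, be the barycentric coordinates of $x_i$ in $\operatorname{conv}Y_i$. Consider
$$\Pi=\sum_i\sum_{y\in Y_i}w_i^{-1}\lambda_{iy}\,\delta_{(x_i,y)},\qquad\pi=\sum_i\sum_{y\in Y_i}\lambda_{iy}\,\delta_{(x_i,y)} .$$
It is admissible, since $\sum_y\lambda_{iy}(x_i-y)=0$ and $\sum_y\lambda_{iy}=1=f_i$. Its density is $w_i=\Delta w$, and it charges only pairs without slack. So both integrals in (10) vanish and its cost is $\ell(\xi)$. With (9), $Z\le\ell(\xi)\le\max\text{(D)}=Z$, so $\xi$ is a maximizer.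

**Step 7: counting strings.** Let $(\Pi,\pi)$ now be any solution supported in $X^2$. By Theorem B with the maximizer $\xi$, $\Pi$ is concentrated on pairs without slack. Off the diagonal, these are only $(x_i,y)$ and $(y,x_i)$ with $y\in Y_i$, because two distinct boundary points have slack $|x-y|^2>0$. This set is finite and the complement of the diagonal is open, so off the diagonal $\mathrm{sp}\,\Pi$ is contained in it. Let $\Pi_{iy}$ be the total mass of $(x_i,y)$ and $(y,x_i)$. Testing (1) with $\varphi$ supported near $x_i$ gives $\sum_{y\in Y_i}\Pi_{iy}(x_i-y)=0$. By affine independence $\Pi_{iy}=M_i\lambda_{iy}$ with $M_i=\sum_y\Pi_{iy}$. Since $\pi=(\Delta w)\Pi$, both $(x_i,y)$ and $(y,x_i)$ contribute $\psi(x_i)w_i$ times their $\Pi$-mass to (2), so $M_iw_i=1$. Hence every $\Pi_{iy}$ is positive, and the strings are exactly the $(d+1)n$ pairs $\{x_i,y\}$, $y\in Y_i$.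

**Step 8: not every solution lives on $X^2$.** Let $f\llcorner\Omega\ne0$ be finitely supported, say on the finite set $S\subset\Omega$. Replacing $f$ by $f\llcorner\Omega$ changes neither (2) nor $X=S\cup\partial\Omega$, so Theorem A applies. Its construction gives a solution with an atom at some $(x,y)$, $x\in S$, $y\ne x$, with $\hat\Pi$-mass $\mu>0$ and $\hat\pi$-mass $q$. For every $\theta\in(0,1)$ the point $z=x+\theta(y-x)$ lies in $\Omega$, and for some $\theta$ it avoids the finite set $S$, so $z\in\Omega\setminus X$. Then $(x,z)$ and $(z,y)$ are not charged by the given solution. Subdividing the atom as in Example 4 gives an admissible system of the same cost, that is, a solution, and it is not supported in $X^2$. $\square$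

## 11. Arbitrary loads and the proof of Theorem D

Let $f\in\mathcal M(\overline\Omega;\mathbb R)$ be arbitrary. Then $X=\partial\Omega\cup\mathrm{sp}\,f$ is compact, but it may contain interior points arbitrarily close to each other and to $\partial\Omega$. So the slack at $0$ has no positive lower bound. We create one by relaxing the constraint. Let $Z_X$ be the infimum of $(\mathscr P^*)$ over systems supported in $X^2$,
$$E=\{(u,w)\in C(X;\mathbb R^d\times\mathbb R):u=w=0\text{ on }\partial\Omega\},$$
and for $\varepsilon>0$
$$\Phi(\varepsilon)=\sup\Big\{\int w\,df:\ (u,w)\in E,\ \langle\Delta u,\Delta x\rangle+\tfrac12(\Delta w)^2-|\Delta x|^2\le\varepsilon\text{ on }X\times X\Big\}.$$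

**Step 1: bounds for the relaxed problem.** Let $(u,w)$ be admissible in $\Phi(\varepsilon)$ and $x\in X\cap\Omega$. Let $y_\pm\in\partial\Omega$ be the ends of a chord through $x$. The convex combination of the constraints at $(x,y_\pm)$ with $x$ as barycenter cancels $u(x)$ and gives $\frac12w(x)^2\le\rho^2+\varepsilon$. For a unit vector $e$ let $y=x+ae\in\partial\Omega$, so $\operatorname{dist}(x,\partial\Omega)\le a\le\rho$. The constraint at $(x,y)$ gives $-a\langle u(x),e\rangle\le a^2+\varepsilon$, that is, $-\langle u(x),e\rangle\le a+\varepsilon/a$. Hence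
$$|w(x)|\le\sqrt{2\rho^2+2\varepsilon},\qquad|u(x)|\le\rho+\frac\varepsilon{\operatorname{dist}(x,\partial\Omega)}\qquad(x\in X\cap\Omega).\tag{12}$$
In particular $0\le\Phi(\varepsilon)<\infty$.

**Step 2: a multiplier measure.** Let $\mathcal G(u,w)=\langle\Delta u,\Delta x\rangle+\frac12(\Delta w)^2-|\Delta x|^2-\varepsilon\in C(X\times X)$. It is convex in $(u,w)\in E$ for the pointwise order, and $\mathcal G(0,0)\le-\varepsilon$. We claim there is $\Pi\in\mathcal M_+(X\times X)$ with
$$\int w\,df-\int\mathcal G(u,w)\,d\Pi\le\Phi(\varepsilon)\qquad\forall\,(u,w)\in E.\tag{13}$$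
This is the Lagrange duality theorem (Luenberger, *Optimization by Vector Space Methods*, §8.3, Theorem 1, with §8.6). Here is the argument. In $\mathbb R\times C(X\times X)$ consider the convex sets
$$\mathcal A=\Big\{(r,h):\exists(u,w)\in E,\ r\le\int w\,df-\Phi(\varepsilon),\ h\ge\mathcal G(u,w)\Big\},\qquad\mathcal B=\{(r,h):r>0,\ h<0\text{ pointwise}\}.$$
They are disjoint, since a common point would give $(u,w)$ with $\mathcal G(u,w)<0$ and $\int w\,df>\Phi(\varepsilon)$. The set $\mathcal B$ is open and nonempty. By Hahn–Banach there are $(\alpha,\Lambda)\neq0$, $\alpha\in\mathbb R$, $\Lambda$ a continuous functional on $C(X\times X)$, and $c\in\mathbb R$ with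
$$\alpha r-\Lambda(h)\le c\le\alpha r'-\Lambda(h')\qquad\text{for }(r,h)\in\mathcal A,\ (r',h')\in\mathcal B.$$
As $\mathcal B$ is a cone with $0$ in its closure, $c\le0$ and $\alpha r'-\Lambda(h')\ge0$ on $\mathcal B$. Letting $h'\to0$ or $r'\to0$ we get $\alpha\ge0$ and $\Lambda\ge0$. If $\alpha=0$, then $\Lambda(h)\ge0$ for all $(r,h)\in\mathcal A$. With $h=\mathcal G(0,0)\le-\varepsilon$ this gives $0\le-\varepsilon\Lambda(1)$, so $\Lambda(1)=0$ and $\Lambda=0$, which is excluded. So $\alpha>0$, and we normalize $\alpha=1$. By the Riesz theorem, $\Lambda$ is a measure $\Pi\in\mathcal M_+(X\times X)$. Then $r-\Lambda(h)\le0$ on $\mathcal A$ is (13).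

**Step 3: $Z_X\le\Phi(\varepsilon)$.** We read a string system off (13). Put $w=0$ and replace $u$ by $su$, $s\to\pm\infty$: $\int\langle\Delta u,\Delta x\rangle\,d\Pi=0$ for all $(u,0)\in E$. Put $u=0$:
$$\int w\,df-\tfrac12\int(\Delta w)^2\,d\Pi\le\kappa:=\Phi(\varepsilon)-\int|\Delta x|^2\,d\Pi-\varepsilon\,\Pi(X^2).$$
With $w=0$ this says $\kappa\ge0$. Replace $w$ by $sw$ and optimize over $s\in\mathbb R$: $\big(\int w\,df\big)^2\le2\kappa\,\|\Delta w\|^2_{L^2(\Pi)}$, also when $\|\Delta w\|=0$, since then $s\int w\,df$ is bounded above for all $s$ and so $\int w\,df=0$. Consequently $\Delta w\mapsto\int w\,df$ is well defined on a linear subspace of $L^2(\Pi)$, with norm at most $\sqrt{2\kappa}$. By continuous extension and the Riesz representation theorem there is $\sigma\in L^2(\Pi)$ with $\frac12\|\sigma\|^2\le\kappa$ and $\int w\,df=\int\Delta w\,\sigma\,d\Pi$ for all $(0,w)\in E$. Restrictions of test functions to $X$ give elements of $E$. So $(\Pi,\sigma\Pi)$ is admissible. It is supported in $X^2$, and its cost is at most $\int|\Delta x|^2d\Pi+\kappa\le\Phi(\varepsilon)$.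

**Step 4: $\liminf_{\varepsilon\to0}\Phi(\varepsilon)\le Z_0$.** Let $\varepsilon_k\to0$ and let $(u_k,w_k)$ be admissible for $\varepsilon_k$ with $\int w_k\,df\ge\Phi(\varepsilon_k)-\varepsilon_k$. Let $D$ be a countable dense subset of $X\cap\Omega$. By (12), $(u_k(x),w_k(x))$ is bounded for each $x\in D$. By a diagonal argument, pass to a subsequence with $(u_k,w_k)\to(u,w)$ pointwise on $D$.

*Convergence of $w_k$ on $X\cap\Omega$.* For $\theta>0$ let $X_\theta=\{x\in X\cap\Omega:\operatorname{dist}(x,\partial\Omega)\ge\theta\}$. The constraint and (12) give, on $X_\theta\times X_\theta$,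
$$(\Delta w_k)^2\le2|\Delta x|^2+2\varepsilon_k+C_\theta|\Delta x|,\qquad C_\theta=4\rho+\frac{4\sup_k\varepsilon_k}\theta .$$
Let $x\in X\cap\Omega$, choose $\theta<\operatorname{dist}(x,\partial\Omega)$, and take $y\in D\cap X_\theta$. Comparing $w_k(x)$ and $w_l(x)$ through $w_k(y)$ and $w_l(y)$, the upper limit of $|w_k(x)-w_l(x)|$ as $k,l\to\infty$ is at most $2\sqrt{2|x-y|^2+C_\theta|x-y|}$, which is arbitrarily small as $y\to x$ in $D$. So $w_k(x)$ is Cauchy. The limit, again denoted $w$, satisfies $(\Delta w)^2\le2|\Delta x|^2+C_\theta|\Delta x|$ on $X_\theta$. Hence $w$ is continuous on $X\cap\Omega$.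

*Extension.* The limit of the relaxed constraints says that (4) holds on $D\cup\partial\Omega$ with zero boundary values. Lemma 1 with $A=D$ gives a continuous $\bar w$ on $\mathbb R^d$, zero outside $\Omega$, with $\bar w=w$ on $D$, hence on $X\cap\Omega$ by density and continuity. Now $f$ is concentrated on $X$, $w_k\to w$ on $X\cap\Omega$, $w_k=0$ on $\partial\Omega$, and the $w_k$ are uniformly bounded by (12). By dominated convergence and Lemma 2,
$$\int w_k\,df\to\int_\Omega w\,df=\int\bar w\,df\le Z_0 .$$
Since $\Phi(\varepsilon_k)\le\int w_k\,df+\varepsilon_k$, the claim follows.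

**Step 5: closing the chain.** By Steps 3 and 4, Proposition 1, and the fact that restricting the class of systems can only raise the infimum,
$$Z_X\le\liminf_{\varepsilon\to0}\Phi(\varepsilon)\le Z_0\le Z\le Z_X .$$
So $Z_X=Z=Z_0$. $\square$
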